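# Where the torsion gradient of a non-acute triangle is largest

## Two probability distributions on the line

Fix numbers $0<S<1$ and $0<\delta<\min(S,1-S)$; call this the *standing range*. Note that it forces $\delta<\frac12$. Put
$$\nu=2-2S,\qquad \rho=\frac{\delta}{S}\in(0,1),\qquad \sigma=\frac{\sin\pi\delta}{\sin\pi S},\qquad \tau=\tfrac12(1-\sigma).$$
Since $\sin\pi S=\sin(\pi\min(S,1-S))$ and the sine increases on $[0,\frac\pi2]$, we have $\sigma\in(0,1)$, so $\tau\in(0,\frac12)$.

Consider on $\mathbb R$ the two probability densities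
$$\frac{\operatorname{sech}^{S}y\;e^{-\delta y}}{Z_f},\qquad \frac{\operatorname{sech}^{\nu}y\;e^{2\delta y}}{Z_k},$$
where $Z_f,Z_k$ are the normalizing integrals. They are finite because $\operatorname{sech}y\le 2e^{-|y|}$, $\delta<S$, and $2\delta<2-2S=\nu$. Let $X(y)$ and $K(y)$ be their distribution functions, which are increasing bijections $\mathbb R\to(0,1)$. There is exactly one $y_f$ with
$$K(y_f)=\tau,\qquad\text{and we put}\qquad x_f:=X(y_f). \tag{1}$$
So we find the quantile of level $\tau$ in the second distribution, and evaluate the first distribution function there. If $\delta$ were $0$, both densities would be even and $\tau=\frac12$, so $y_f=0$ and $x_f=\frac12$. For $\delta>0$ the first density leans left and the second leans right.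

Most of this lecture is spent proving that
$$x_f>\tfrac12+\tfrac\sigma4\qquad\text{whenever } S\le\tfrac12 . \tag{2}$$

This is a statement about triangles. The triangle with vertices $A=0$, $B=1$ and angles $\alpha=\frac\pi2(S-\delta)$ at $A$, $\beta=\frac\pi2(S+\delta)$ at $B$ carries a function, its torsion function. The number $x_f$ is the point of the side $AB$ where the gradient of that function is longest, and (2) says that this point is closer to the foot of the altitude than to the midpoint.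

## Torsion functions, fail points, and the two theorems

**Definition.** Let $\Omega\subset\mathbb R^2$ be a bounded planar domain. Its torsion function $u=u_\Omega$ is the unique solution of $-\Delta u=1$ in $\Omega$, $u=0$ on $\partial\Omega$. A fail point is a point of $\overline\Omega$ at which $|\nabla u|$ attains its maximum over $\overline\Omega$.

Since $\Delta|\nabla u|^2=2|D^2u|^2\ge0$, the function $|\nabla u|^2$ is subharmonic, and fail points lie on $\partial\Omega$.

*Example.* For the unit disc $u=\frac14(1-|x|^2)$ and $|\nabla u|=\frac12|x|$, so every boundary point is a fail point.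

*Example.* Take an equilateral triangle with height $h$, and let $d_1,d_2,d_3$ be the distances to the three sides, so $d_1+d_2+d_3=h$. The unit vectors $\nabla d_i$ make angles $120^\circ$, so $\Delta(d_1d_2d_3)=2\sum_{i<j}(\nabla d_i\cdot\nabla d_j)\,d_k=-(d_1+d_2+d_3)=-h$, where $k$ is the third index. Hence $u=d_1d_2d_3/h$.

For a triangle, $u$ extends $C^1$ to $\overline\Omega$ and $\nabla u$ vanishes at the vertices. The following is known for every triangle.

1. (i) Fail points can occur only on the longest side $\Gamma$. Moreover, every fail point lies on the subsegment of $\Gamma$ between the midpoint of $\Gamma$ and the foot of the altitude from the opposite vertex onto $\Gamma$.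
2. (ii) On each side, $|\nabla u|^2$ restricted to the boundary has a unique critical point, and it is nondegenerate; in particular each side contains at most one fail point.

We use only the first sentence of (i). Between the midpoint and the foot, which end is the fail point closer to? The following conjecture, from Qinfeng Li, Shuangquan Xie, Hang Yang, Ruofei Yao, "On the location of the maximal gradient of the torsion function over some non-symmetric planar domains", arXiv:2406.04790 (2024), proposes an answer: in a non-isosceles, non-acute triangle the fail point lies on the longest side and is always closer to the foot of the altitude onto that side than to the midpoint of the side. The conjecture is true.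

**Theorem 1.** Let $\triangle_{ABC}$ be a non-isosceles triangle whose angle at $C$ satisfies $\gamma\ge\pi/2$ (so $AB$ is the longest side). Let $M$ be the midpoint of $AB$ and $F$ the foot of the altitude from $C$. Then there is exactly one fail point $P$; it lies on $AB$, and $|PF|<|PM|$.

**Theorem 2.**

(a) For any triangle normalized so that $AB=[0,1]$ is a longest side (then $\alpha,\beta<\frac\pi2$), the point of $AB$ where $|\nabla u|$ is largest is
$$x_f=\frac{\int_{-1}^{s_f}(1+s)^{\frac\alpha\pi-1}(1-s)^{\frac\beta\pi-1}ds}{\int_{-1}^{1}(1+s)^{\frac\alpha\pi-1}(1-s)^{\frac\beta\pi-1}ds},\qquad \frac{\int_{-1}^{s_f}(1+s)^{-\frac{2\alpha}\pi}(1-s)^{-\frac{2\beta}\pi}ds}{\int_{-1}^{1}(1+s)^{-\frac{2\alpha}\pi}(1-s)^{-\frac{2\beta}\pi}ds}=\frac{\tan\alpha}{\tan\alpha+\tan\beta}.$$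

(b) There is $\varepsilon_0>0$ such that the conclusion of Theorem 1 holds for every non-isosceles triangle with largest angle $\ge\frac\pi2-\varepsilon_0$.

(c) Fix $S\in(0,\frac23)$ and let $\delta\downarrow0$. Write $x_F$ for the abscissa of the foot. Then $\frac{x_f-1/2}{x_F-1/2}\to\lambda(S)$, where
$$\lambda(S)=\frac{2\sin\pi S}{\pi\int_{\mathbb R}\operatorname{sech}^Sr\,dr}\Big[\int_0^\infty r\operatorname{sech}^Sr\,dr+2\int_0^\infty r\operatorname{sech}^{2-2S}r\,dr\Big]-\frac{\int_{\mathbb R}\operatorname{sech}^{2-2S}r\,dr}{\int_{\mathbb R}\operatorname{sech}^{S}r\,dr}.$$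

(d) There are acute non-isosceles triangles whose fail point is strictly closer to the midpoint than to the foot.

**Normalization.** Put $A=0$, $B=1$, $C$ in the upper half plane, with angles $\alpha,\beta\in(0,\frac\pi2)$ at $A,B$. Set
$$a=\tfrac\alpha\pi,\quad b=\tfrac\beta\pi,\quad S=a+b,\quad \delta=b-a .$$
If the triangle is non-isosceles, reflect it so that $\alpha<\beta$. Then $0<\delta<S$, and $\beta<\frac\pi2$ says $2b<1$, i.e. $\delta<1-S$, so we are in the standing range. The condition $\gamma\ge\frac\pi2$ is $S\le\frac12$. If $\ell$ is the height, then $x_F=\ell/\tan\alpha$ and $1-x_F=\ell/\tan\beta$, so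
$$x_F=\frac{\tan\beta}{\tan\alpha+\tan\beta}=\frac{\sin\beta\cos\alpha}{\sin(\alpha+\beta)}=\frac{\sin(\alpha+\beta)+\sin(\beta-\alpha)}{2\sin(\alpha+\beta)}=\tfrac12(1+\sigma). \tag{3}$$
A point $(x,0)$ is closer to $F$ than to $M$ exactly when $x$ exceeds the midpoint $\frac12+\frac\sigma4$ of $M$ and $F$. So Theorem 1 is (2), once we know that (1) locates the fail point.

## The mixed derivative $u_{xy}$ along the side $AB$

On $AB$ we have $u_x=0$, so $|\nabla u|=|u_y|$, and the derivative of $u_y$ along $AB$ is $u_{xy}$. The plan is to compute $u_{xy}$ on $AB$ exactly.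

Let $z:\mathbb H\to\Omega$ be the conformal map of the upper half plane with $-1\mapsto A$, $1\mapsto B$, $\infty\mapsto C$. By the Schwarz–Christoffel formula
$$z'(\zeta)=c_0(1+\zeta)^{a-1}(1-\zeta)^{b-1},\qquad c_0>0, \tag{4}$$
with branches positive on $(-1,1)$.

**Proposition 1.** Assume only $\alpha,\beta\in(0,\frac\pi2)$. Let $g(\zeta)=(1+\zeta)^{-2a}(1-\zeta)^{-2b}$, with the branch positive on $(-1,1)$, and $K_0(s)=\int_{-1}^sg\big/\int_{-1}^1g$. Then for $s\in(-1,1)$
$$u_{xy}(z(s))=\tfrac12\tan\alpha-\tfrac12(\tan\alpha+\tan\beta)\,K_0(s).$$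

*Proof.* **Step 1: an analytic function that contains $u_{xy}$.** Let $h=u+\frac14|z|^2$. It is harmonic, so $h_x-ih_y$ is analytic, and so is its derivative
$$\Phi:=h_{xx}-ih_{xy}=\tfrac12+u_{xx}-iu_{xy}.$$
It is convenient that $\Phi=2\partial_z^2u$: indeed $2\partial_z^2u=\frac12(u_{xx}-u_{yy})-iu_{xy}$ and $u_{yy}=-1-u_{xx}$. Two consequences will be used. If $w=e^{-i\chi}(z-z_0)$ then $\Phi=e^{-2i\chi}\,2\partial_w^2u$. And if $f$ is analytic, then $2\partial_z^2\,\mathrm{Im}f=-if''$.

**Step 2: the boundary condition on each side.** We show that on each open side $\Phi$ satisfies one real linear condition. Let $d$ be the distance to the line of the side, a linear function in $\Omega$. Then $u+\frac12d^2$ is harmonic in $\Omega$ and vanishes on the open side, so it extends harmonically across it by odd reflection. Hence $\Phi$ extends analytically across open sides. Let the side have direction $e^{i\vartheta}$. The second derivative of $h$ in that direction is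
$$\cos^2\vartheta\,h_{xx}+2\sin\vartheta\cos\vartheta\,h_{xy}+\sin^2\vartheta\,h_{yy}=\cos2\vartheta\,h_{xx}+\sin2\vartheta\,h_{xy}=\mathrm{Re}(e^{2i\vartheta}\Phi).$$
Along the side $u\equiv0$, and $\frac14|z|^2$ has second tangential derivative $\frac12$. So $\mathrm{Re}(e^{2i\vartheta}\Phi)=\frac12$, with $\vartheta=0,\ \alpha,\ \pi-\beta$ on $AB,\ AC,\ BC$.

**Step 3: transfer to the half plane and divide by $g$.** The purpose is to turn the three conditions into one. Let $\Psi=\Phi\circ z$. Differentiating along the real axis, $\mathrm{Re}(e^{2i\vartheta}\Psi')=0$, so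
$$\Psi'\in i\mathbb R\ \text{on }(-1,1),\qquad \Psi'\in ie^{-2i\alpha}\mathbb R\ \text{on }(-\infty,-1),\qquad \Psi'\in ie^{2i\beta}\mathbb R\ \text{on }(1,\infty).$$
For $\zeta<-1$ we have $\arg(1+\zeta)=\pi$, so $\arg g=-2\pi a=-2\alpha$. For $\zeta>1$ we have $\arg(1-\zeta)=-\pi$, so $\arg g=2\pi b=2\beta$. Therefore
$$\Theta:=\frac{\Psi'}{ig}$$
is real on all three intervals, and by the Schwarz reflection principle it extends analytically to $\mathbb C\setminus\{\pm1\}$. We now show that $\Theta$ is constant.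

**Step 4: the singularity at $-1$ is removable.** The polynomial $q_A=\frac12(xy\tan\alpha-y^2)$ satisfies $-\Delta q_A=1$ and vanishes on both lines $y=0$ and $y=x\tan\alpha$. So $u-q_A$ is harmonic in $\Omega$ near $A$, continuous, and zero on the two sides. The map $z\mapsto z^{1/a}$ opens the sector to a half disc; odd reflection gives a harmonic function on a disc that is odd in the imaginary part. Hence
$$u-q_A=\mathrm{Im}\sum_{k\ge1}c_kz^{k/a},\qquad c_k\in\mathbb R .$$
Since $2\partial_z^2q_A=\frac12-\frac i2\tan\alpha$, applying $2\partial_z^2$ gives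
$$\Phi=\tfrac12-\tfrac i2\tan\alpha+z^{1/a-2}G(z^{1/a}),\qquad G\text{ analytic at }0 .$$
Expanding $(1-\zeta)^{b-1}$ in powers of $1+\zeta$ in (4) and integrating from $-1$ gives $z=(1+\zeta)^ae(\zeta)$ with $e$ analytic near $-1$ and $e(-1)>0$. So $z^{1/a}$ is analytic in $\zeta$, and $z^{1/a-2}=(1+\zeta)^{1-2a}\cdot(\text{analytic})$. Thus, with $H$ analytic near $-1$,
$$\Psi=\tfrac12-\tfrac i2\tan\alpha+(1+\zeta)^{1-2a}H(\zeta),\qquad \Psi'=(1+\zeta)^{-2a}\big[(1-2a)H+(1+\zeta)H'\big].$$
Dividing by $ig$, which is $(1+\zeta)^{-2a}$ times a nonvanishing analytic function, we see that $\Theta$ is analytic at $-1$. Also $\Psi(\zeta)\to\frac12-\frac i2\tan\alpha$ as $\zeta\to-1$, because $2a<1$.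

At $1$ the same argument works with $q_B=\frac12((1-x)y\tan\beta-y^2)$, whose $2\partial_z^2$ is $\frac12+\frac i2\tan\beta$. So $\Theta$ is analytic at $1$ and $\Psi\to\frac12+\frac i2\tan\beta$ there.

**Step 5: $\Theta$ is bounded near $\infty$.** Let $w=e^{-i\chi}(z-C)=w_1+iw_2$, with $\chi$ chosen so that the triangle near $C$ is the sector $0<\arg w<\gamma$. By (4), $z'=\mathrm{const}\cdot\zeta^{S-2}(1+\frac1\zeta)^{a-1}(1-\frac1\zeta)^{b-1}$. Integrating the expansion from $\infty$, and using $S-1=-\gamma/\pi$, we get $w=\zeta^{-\gamma/\pi}e(1/\zeta)$ with a new $e$ analytic at $0$, $e(0)\neq0$. In particular $w^{\pi/\gamma}$ is an analytic function of $1/\zeta$ near $0$ that vanishes at $0$.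

If $\gamma\ne\frac\pi2$, subtract $\frac12(w_1w_2\tan\gamma-w_2^2)$ from $u$. As in Step 4, $\Phi=\mathrm{const}+w^{\pi/\gamma-2}G(w^{\pi/\gamma})$. So $\Psi=\mathrm{const}+\zeta^{-1+2\gamma/\pi}\cdot(\text{analytic in }1/\zeta)$ and $\Psi'=O(|\zeta|^{-2+2\gamma/\pi})$.

If $\gamma=\frac\pi2$, that polynomial does not exist. Use instead
$$q=-\tfrac12w_2^2-\tfrac1\pi\mathrm{Im}(w^2\log w).$$
It satisfies $-\Delta q=1$. It vanishes on $\arg w=0$. On $w=iw_2$, $w_2>0$, we have $w^2\log w=-w_2^2(\ln w_2+\frac{i\pi}2)$, so $q=-\frac12w_2^2+\frac12w_2^2=0$. Here $u-q=\mathrm{Im}\sum c_kw^{2k}$, and $-\frac1\pi\mathrm{Im}(w^2\log w)$ contributes $\frac i\pi(2\log w+3)$ to $2\partial_w^2u$. So $\Phi=c_1\log w+c_2+G(w^2)$. Since $\log w=-\frac12\log\zeta+(\text{analytic in }1/\zeta)$ and $w^2$ is analytic in $1/\zeta$, we get $\Psi'=O(|\zeta|^{-1})$.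

In both cases $\Psi'=O(|\zeta|^{-2+2\gamma/\pi})$, while $|g|\sim|\zeta|^{-2S}=|\zeta|^{-2+2\gamma/\pi}$. So $\Theta$ is bounded near $\infty$ in $\overline{\mathbb H}$, and by reflection in a full neighborhood of $\infty$.

**Step 6: conclusion.** $\Theta$ is entire and bounded, so by Liouville $\Theta\equiv c$, real. On $(-1,1)$ this says $\frac{d}{ds}\mathrm{Im}\,\Psi=cg$. Since $\mathrm{Im}\,\Psi=-u_{xy}$ runs from $-\frac12\tan\alpha$ at $-1$ to $\frac12\tan\beta$ at $1$, we get $-u_{xy}(z(s))=-\frac12\tan\alpha+\frac12(\tan\alpha+\tan\beta)K_0(s)$. $\square$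

**Consequence.** Along $AB$ the function $u_{xy}$ is strictly decreasing with exactly one zero. Since $u_y=0$ at $A$ and $B$, the function $u_y$ rises from $0$ and then falls to $0$. So $|\nabla u|=u_y$ on $AB$ has a unique maximum, at $x_f=z(s_f)$, where
$$K_0(s_f)=\frac{\tan\alpha}{\tan\alpha+\tan\beta}=1-x_F. \tag{5}$$
With (4) normalized by $\int_{-1}^1z'=1$, this is Theorem 2(a). If $AB$ is the longest side, then by (i) all fail points lie on $AB$; a fail point exists by compactness; hence it is unique and equals $(x_f,0)$.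

**Translation to the line.** Substitute $s=\tanh y$: then $1\pm s=e^{\pm y}\operatorname{sech}y$ and $ds=\operatorname{sech}^2y\,dy$, so
$$(1+s)^{a-1}(1-s)^{b-1}ds=\operatorname{sech}^Sy\,e^{-\delta y}dy,\qquad g(s)\,ds=\operatorname{sech}^{2-2S}y\,e^{2\delta y}dy .$$
Hence $z(\tanh y)=X(y)$, $K_0(\tanh y)=K(y)$, $c_0=1/Z_f$, and by (3) and (5) the level is $1-x_F=\frac12(1-\sigma)=\tau$. This is exactly the recipe (1).

## The equilateral, isosceles and $30$–$60$–$90$ triangles

*Equilateral.* Here $a=b=\frac13$, so $g=(1-s^2)^{-2/3}$ is proportional to $z'$, and $K_0(s)=z(s)=x$. Proposition 1 says $u_{xy}=\frac{\sqrt3}2-\sqrt3\,x$. The explicit solution $u=d_1d_2d_3/h$ with $h=\frac{\sqrt3}2$ gives on $AB$ that $u_y=\frac1h\cdot\frac34x(1-x)=\frac{\sqrt3}2x(1-x)$, whose derivative is the same.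

*Isosceles with $\alpha=\beta$.* Then $g$ is even, the level in (5) is $\frac12$, so $s_f=0$, $x_f=\frac12$, and $M=F=P$. The strict inequality in Theorem 1 degenerates. So for nearly isosceles triangles everything is a matter of first-order coefficients in $\delta$; this is Theorem 2(c).

*$\alpha=30^\circ$, $\beta=60^\circ$.* Then $S=\frac12$, $\delta=\frac16$, $\sigma=\frac12$, $x_F=\frac34$, and the threshold is $\frac58$. With $t=\frac12(1+s)$, (5) reads
$$\int_0^{t_f}v^{-1/3}(1-v)^{-2/3}dv=\tfrac14\mathrm B(\tfrac23,\tfrac13)=\frac{\pi}{2\sqrt3}>0.906 .$$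
We test $t=\frac38$. By convexity $(1-v)^{-2/3}\le1+0.982v$ on $[0,\frac38]$, because $(\frac85)^{2/3}<1.3682$. With $(\frac38)^{2/3}<0.5201$, the integral up to $\frac38$ is at most $\frac32(0.5201)+0.982\cdot\frac35\cdot\frac38(0.5201)<0.896$. So $t_f>\frac38$. On the other side, $(1-v)^{-2/3}\ge1+\frac23v$ and $(\frac38)^{1/6}>0.849$ give
$$\int_0^{3/8}v^{-5/6}(1-v)^{-2/3}dv\ge0.849\,\big(6+\tfrac47\cdot\tfrac38\big)>5.27,\qquad \mathrm B(\tfrac16,\tfrac13)=\frac{\Gamma(1/6)\Gamma(1/3)}{\sqrt\pi}<8.42 .$$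
Hence $x_f>5.27/8.42>0.6258>\frac58$, as Theorem 1 claims.

## What must be compared, and why a linear estimate is not enough

Work in the standing range and put
$$p(r)=\operatorname{sech}^\nu r\,e^{-2\delta r},\qquad N(\eta)=\int_\eta^\infty p,\qquad V=N(0),\qquad Q(\eta)=\int_0^\eta\operatorname{sech}^Sr\,e^{\delta r}dr,$$
$$R_k=Z_k\big(K(0)-\tau\big)=V-\tau Z_k,\qquad R_f=Z_f\big(X(0)-\tfrac12-\tfrac\sigma4\big).$$
By the substitution $y=-r$, $Z_kK(-\eta)=N(\eta)$ and $Z_f(X(0)-X(-\eta))=Q(\eta)$. Hence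
$$Z_f\big(X(-\eta)-\tfrac12-\tfrac\sigma4\big)=R_f-Q(\eta)\qquad(\eta\ge0). \tag{6}$$
We shall see in (12) that $R_k>0$; also $R_k<V$, since $\tau Z_k>0$. So $K(0)>\tau$, which means $y_f=-\eta_f$ with $\eta_f>0$ and
$$\int_0^{\eta_f}p=R_k,\qquad N(\eta_f)=V-R_k .$$
By (6), the claim (2) is exactly $Q(\eta_f)<R_f$: we need an upper bound for $\eta_f$ and a lower bound for $R_f$.

The first thing to try is to linearize: $p(0)=1$, so $\eta_f\approx R_k$. But $p\le1$ gives $\eta_f\ge R_k$, which is the wrong direction, and an estimate $\eta_f\le c\,R_k$ with a constant $c$ independent of $\delta$ cannot hold. Indeed fix $S<\frac12$ and let $\delta\uparrow S$. Then $\sigma\to1$ while $Z_k$ stays bounded (since $2S<\nu$), so $N(\eta_f)=V-R_k=\frac12(1-\sigma)Z_k\to0$. For each fixed $\eta$, however, $N(\eta)\ge\int_\eta^\infty\operatorname{sech}^\nu r\,e^{-2Sr}dr>0$. So $\eta_f\to\infty$ although $R_k<V$ stays bounded. The estimate must follow the tail of $p$.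

A second difficulty is that $R_k$ and $R_f$ are differences of comparable quantities, and the inequality leaves little room. We shall therefore first rewrite both differences exactly.

**Step 1: an exponential tail bound.** The purpose is an explicit $\eta^*\ge\eta_f$. Since $\ln p=-\nu\ln\cosh r-2\delta r$ is concave, $p(\eta+r)/p(\eta)$ is nonincreasing in $\eta$, hence so is
$$\frac{N(\eta)}{p(\eta)}=\int_0^\infty\frac{p(\eta+r)}{p(\eta)}dr, \tag{7}$$
with value $V$ at $\eta=0$. So $-N'/N=p/N\ge1/V$ and $N(\eta)\le Ve^{-\eta/V}$. Put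
$$\eta^*:=V\ln\frac V{V-R_k}. \tag{8}$$
Then $N(\eta^*)\le V-R_k=N(\eta_f)$, so $\eta_f\le\eta^*$ and $x_f\ge X(-\eta^*)$. By (6), claim (2) follows from
$$Q(\eta^*)<R_f. \tag{9}$$

## Two exact formulas for the differences

**Step 2: $R_f$ by a contour through $C$.** The purpose is to remove $\sigma Z_f$ from $R_f$. Let
$$A_0=\int_0^\infty\operatorname{sech}^Sr\sinh\delta r\,dr,\qquad I_f=\int_0^{\pi/2}\sec^S\theta\,\sin\delta\theta\,d\theta .$$
First, $Z_fX(0)=\int_0^\infty\operatorname{sech}^Sr\,e^{\delta r}dr$ and $\frac12Z_f=\int_0^\infty\operatorname{sech}^Sr\cosh\delta r\,dr$, so $Z_f(X(0)-\frac12)=A_0$. Next integrate $z'$ from $\zeta=0$, where $z(0)=X(0)$, up the imaginary axis to $\infty$, where $z=C$. With $\zeta=i\tan\theta$ we have $1\pm\zeta=e^{\pm i\theta}\sec\theta$ and $d\zeta=i\sec^2\theta\,d\theta$, so by (4)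
$$C-X(0)=\frac1{Z_f}\int_0^{\pi/2}i\,\sec^S\theta\,e^{-i\delta\theta}d\theta .$$
The real part of $C$ is $x_F=\frac12+\frac\sigma2$. Taking real parts, $\frac12+\frac\sigma2=X(0)+I_f/Z_f=\frac12+(A_0+I_f)/Z_f$. Hence $\frac12\sigma Z_f=A_0+I_f$, and
$$R_f=A_0-\tfrac14\sigma Z_f=\tfrac12(A_0-I_f). \tag{10}$$

**Step 3: $R_k$ by a hyperbolic identity.** The purpose is to write $R_k$ as an integral of a positive function. We claim that, for $0<2\delta<1$ and $2\delta<\nu<2$,
$$\int_0^\infty\operatorname{csch}^\nu r\,\sinh2\delta r\,dr=\frac{\sin\pi\delta}{2\sin(\pi\nu/2)}\int_{-\infty}^\infty\operatorname{sech}^\nu r\,e^{2\delta r}dr. \tag{11}$$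
Both integrals converge for $2\delta<\mathrm{Re}\,\nu<2$ (near $0$ the left integrand is of order $r^{1-\nu}$), both sides are analytic in $\nu$ there, and so it suffices to take $2\delta<\nu<1$. With $t=e^{-2r}$ we have $\operatorname{csch}^\nu r=2^\nu t^{\nu/2}(1-t)^{-\nu}$ and $dr=-\frac{dt}{2t}$, so
$$\int_0^\infty\operatorname{csch}^\nu r\,e^{\pm2\delta r}dr=2^{\nu-1}\int_0^1t^{\nu/2\mp\delta-1}(1-t)^{-\nu}dt=2^{\nu-1}\Gamma(1-\nu)\frac{\Gamma(\frac\nu2\mp\delta)}{\Gamma(1-\frac\nu2\mp\delta)} .$$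
The reflection formula gives $1/\Gamma(1-\frac\nu2\mp\delta)=\frac1\pi\Gamma(\frac\nu2\pm\delta)\sin\pi(\frac\nu2\pm\delta)$. So the left side of (11) equals
$$2^{\nu-2}\,\Gamma(1-\nu)\,\Gamma(\tfrac\nu2-\delta)\,\Gamma(\tfrac\nu2+\delta)\,\tfrac1\pi\big[\sin\pi(\tfrac\nu2+\delta)-\sin\pi(\tfrac\nu2-\delta)\big],$$
and the bracket is $2\cos\frac{\pi\nu}2\sin\pi\delta$. The same substitution, now with $t\in(0,\infty)$, gives
$$\int_{\mathbb R}\operatorname{sech}^\nu r\,e^{2\delta r}dr=2^{\nu-1}\int_0^\infty t^{\nu/2-\delta-1}(1+t)^{-\nu}dt=2^{\nu-1}\frac{\Gamma(\frac\nu2+\delta)\Gamma(\frac\nu2-\delta)}{\Gamma(\nu)} .$$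
The ratio is $\frac1\pi\Gamma(\nu)\Gamma(1-\nu)\cos\frac{\pi\nu}2\sin\pi\delta=\frac{\cos(\pi\nu/2)\sin\pi\delta}{\sin\pi\nu}=\frac{\sin\pi\delta}{2\sin(\pi\nu/2)}$, which is (11).

In the standing range $2\delta<1$, $2\delta<\nu$, and for $\nu=2-2S$ we have $\sin\frac{\pi\nu}2=\sin\pi S$. So the right side of (11) is $\frac12\sigma Z_k$. Since $e^{-2\delta r}=\cosh2\delta r-\sinh2\delta r$, also $V=\frac12Z_k-\int_0^\infty\operatorname{sech}^\nu r\sinh2\delta r\,dr$. Therefore $R_k=V-\frac12(1-\sigma)Z_k$ becomes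
$$R_k=\int_0^\infty\sinh(2\delta r)\big(\operatorname{csch}^\nu r-\operatorname{sech}^\nu r\big)dr>0 . \tag{12}$$

## Bounds for $Q$ and $R_f$

**Step 4: upper bound for $Q$.** The integrand of $Q$ is $\exp(\delta r-S\ln\cosh r)$. The exponent is maximal where $\tanh r=\rho$; there $r=\frac12\ln\frac{1+\rho}{1-\rho}$ and $\cosh r=(1-\rho^2)^{-1/2}$, so the maximum is $S\,E(\rho)$ with
$$E(\rho)=\tfrac12\big[(1+\rho)\ln(1+\rho)+(1-\rho)\ln(1-\rho)\big]=\sum_{k\ge1}\frac{\rho^{2k}}{2k(2k-1)}\le\rho^2\sum_{k\ge1}\frac1{2k(2k-1)}=\rho^2\ln2 .$$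
Hence
$$Q(\eta)\le2^{S\rho^2}\eta . \tag{13}$$

**Step 5: lower bound for $R_f$.** We use (10). By Bernoulli, $(1+t)^{-S}\ge1-St$ for $t\ge0$, so $\operatorname{sech}^Sr=2^Se^{-Sr}(1+e^{-2r})^{-S}\ge2^Se^{-Sr}(1-Se^{-2r})$. With $\int_0^\infty e^{-mr}\sinh\delta r\,dr=\frac\delta{m^2-\delta^2}$ and $(S+2)^2-\delta^2\ge(S+2)^2-S^2=4(1+S)$,
$$A_0\ge2^S\delta\Big[\frac1{S^2-\delta^2}-\frac S{(S+2)^2-\delta^2}\Big]\ge2^S\delta\Big[\frac1{S^2(1-\rho^2)}-\frac S{4(1+S)}\Big].$$
Also $\sin\delta\theta\le\delta\theta$ gives $I_f\le\delta M(S)$ with $M(S)=\int_0^{\pi/2}\theta\sec^S\theta\,d\theta$. Since $\delta=\rho S$,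
$$R_f\ge\frac{\rho\,2^S}{2S}\Big[\frac1{1-\rho^2}-\Lambda(S)\Big],\qquad \Lambda(S)=\frac{S^3}{4(1+S)}+S^2\,2^{-S}M(S). \tag{14}$$
On $(0,\frac12]$ the function $\Lambda$ is increasing: $S^3/(1+S)$ and $M$ are increasing, and $S^22^{-S}$ has logarithmic derivative $\frac2S-\ln2>0$.

**Step 6: $\Lambda(\frac12)<0.497$.** With $\theta=\frac\pi2-\varphi$ we get $M(\frac12)=\frac\pi2I_1-I_2$, where
$$I_1=\int_0^{\pi/2}\sin^{-1/2}\varphi\,d\varphi=\tfrac12\mathrm B(\tfrac14,\tfrac12)=\frac{\Gamma(1/4)^2}{2\sqrt{2\pi}}<2.62206,\qquad I_2=\int_0^{\pi/2}\varphi\,\sin^{-1/2}\varphi\,d\varphi,$$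
from $\Gamma(\frac14)<3.62561$ and $2\sqrt{2\pi}>5.013256$. For $I_2$ we need an upper bound on $\sin$. For $t\ge0$, $(1+t)^2(1-2t+3t^2-4t^3)=1-5t^4-4t^5\le1$; with $t=\varphi^2/12$, on $[0,\frac\pi2]$,
$$\Big(1+\frac{\varphi^2}{12}\Big)^{-2}\ge1-\frac{\varphi^2}6+\frac{\varphi^4}{48}-\frac{\varphi^6}{432}\ge1-\frac{\varphi^2}6+\frac{\varphi^4}{120}\ge\frac{\sin\varphi}\varphi .$$
The middle step needs $\frac1{48}-\frac1{120}=\frac1{80}\ge\frac{\varphi^2}{432}$, i.e. $\varphi^2\le5.4$, which holds since $\frac{\pi^2}4<2.5$. So $\sin^{-1/2}\varphi\ge\varphi^{-1/2}(1+\frac{\varphi^2}{12})$ and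
$$I_2\ge\int_0^{\pi/2}\varphi^{1/2}\Big(1+\frac{\varphi^2}{12}\Big)d\varphi=\tfrac23\big(\tfrac\pi2\big)^{3/2}+\tfrac1{42}\big(\tfrac\pi2\big)^{7/2}>1.4281 .$$
Thus $M(\frac12)<4.1188-1.4281=2.6907$, and $\Lambda(\frac12)=\frac1{48}+\frac{M(1/2)}{4\sqrt2}<0.0209+0.4757<0.497$.

## Bounds for $R_k$, $V$ and $\eta^*$ by convexity in $\delta$

Fix $S\le\frac12$ and regard $V$ and $R_k$ as functions of $\delta\in[0,S]$, with $R_k$ given by the integral (12) also at the endpoints. Put $V_0=V(0)$ and $V_1=V(S)$. Since $V$ is decreasing in $\delta$, $V_0\ge V_1$. Both bounds below are exact at $\delta=S$. This is essential, because $V-R_k$ vanishes there and (8) blows up.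

**Step 7: $R_k\le\rho V_1$.** The integral in (12) converges for $0\le\delta\le S$: at infinity $\operatorname{csch}^\nu r-\operatorname{sech}^\nu r=O(e^{-(\nu+2)r})$, and $2S-(\nu+2)=4S-4<0$; near $0$ the integrand is $O(r^{1-\nu})$. The integrand at $\delta=S$ dominates the others, so $R_k$ is continuous on $[0,S]$. It is convex because $\sinh(2\delta r)$ is convex in $\delta\ge0$, and $R_k(0)=0$. Next we find $R_k(S)$. For $\delta<S$, $V-R_k=\frac12(1-\sigma)Z_k$. As $\delta\uparrow S$ this tends to $0$. For $S<\frac12$ this is because $Z_k$ stays bounded and $\sigma\to1$. For $S=\frac12$ we have $\nu=1$, $Z_k=\Gamma(\frac12+\delta)\Gamma(\frac12-\delta)=\pi/\cos\pi\delta$ and $\sigma=\sin\pi\delta$, so the quantity is $\frac\pi2\cdot\frac{1-\sin\pi\delta}{\cos\pi\delta}\to0$. So $R_k(S)=V_1$, and convexity gives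
$$R_k\le\rho V_1. \tag{15}$$
Moreover, using $e^{-r}\cosh r=\frac12(1+e^{-2r})$ and $T=\tanh r$, $1+T=2/(1+e^{-2r})$,
$$V_1=\int_0^\infty\operatorname{sech}^2r\Big(\frac{1+e^{-2r}}2\Big)^{2S}dr=\int_0^1(1+T)^{-2S}dT=\frac{2^{1-2S}-1}{1-2S}, \tag{16}$$
read as $\ln2$ for $S=\frac12$.

**Step 8: $1/V$ is convex in $\delta$.** The purpose is to bound $1/V$ from above between its endpoint values. Since $V'=-2\int_0^\infty rp$ and $V''=4\int_0^\infty r^2p$, convexity of $1/V$, i.e. $2V'^2\ge VV''$, is the inequality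
$$\int_0^\infty p\,\int_0^\infty r^2p\,dr\le2\Big(\int_0^\infty rp\,dr\Big)^2 .$$
By (7), $(\ln N)'=-p/N$ is nonincreasing, so $\varphi=\ln(N/N(0))$ is concave with $\varphi(0)=0$. Such a function is subadditive: $\varphi(\eta)\ge\frac{\eta}{\eta+t}\varphi(\eta+t)$ and $\varphi(t)\ge\frac t{\eta+t}\varphi(\eta+t)$; add. So $N(0)N(\eta+t)\le N(\eta)N(t)$. Integrate over $\eta,t>0$. On the left $\iint N(\eta+t)=\int_0^\infty rN(r)\,dr=\frac12\int_0^\infty r^2p\,dr$; on the right $\int_0^\infty N=\int_0^\infty rp\,dr$. This gives $V\cdot\frac12\int r^2p\le(\int rp)^2$, as needed. Hence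
$$\frac1V\le\frac{1-\rho}{V_0}+\frac\rho{V_1}. \tag{17}$$

**Step 9: bound for $\eta^*$.** By convexity of $1/x$ (the trapezoid bound for $\int_{V-R_k}^Vdx/x$), $\ln\frac V{V-R_k}\le\frac{R_k}2\big(\frac1V+\frac1{V-R_k}\big)$. Multiplying by $V$,
$$\eta^*\le\tfrac12\Big[R_k+\frac{R_kV}{V-R_k}\Big]=\tfrac12\Big[R_k+\Big(\frac1{R_k}-\frac1V\Big)^{-1}\Big].$$
The right side increases with $R_k$ and with $1/V$. Put $\mu_S:=1-V_1/V_0\in[0,1)$. By (15) and (17),
$$\frac1{R_k}-\frac1V\ge\frac1{\rho V_1}-\frac\rho{V_1}-\frac{1-\rho}{V_0}=\frac{1-\rho}{\rho V_1}\Big[1+\rho-\rho\frac{V_1}{V_0}\Big]=\frac{(1-\rho)(1+\mu_S\rho)}{\rho V_1}>0,$$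
$$\eta^*\le\frac{\rho V_1}2\Big[1+\frac1{(1-\rho)(1+\mu_S\rho)}\Big]. \tag{18}$$

## An inequality in $S$ and $\rho$

**Step 10: collecting the bounds.** By (13), (14) and (18), inequality (9) holds if
$$2^{S\rho^2}\,\frac{\rho V_1}2\Big[1+\frac1{(1-\rho)(1+\mu_S\rho)}\Big]<\frac{\rho2^S}{2S}\Big[\frac1{1-\rho^2}-\Lambda(S)\Big].$$
Multiply by $\frac{2S}{\rho2^S}(1-\rho^2)$; the condition becomes
$$\kappa_S(\rho)\Big[(1-\rho^2)+\frac{1+\rho}{1+\mu_S\rho}\Big]+(1-\rho^2)\Lambda(S)<1,\qquad \kappa_S(\rho):=S\,V_1\,2^{-S(1-\rho^2)}. \tag{19}$$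

**Step 11: $\kappa_S(\rho)$ increases with $S\in(0,\frac12]$.** This lets us work with the largest $S$ in each range. By (16) the logarithmic $S$-derivative is
$$\frac1S-2\langle\ln(1+T)\rangle-(1-\rho^2)\ln2,$$
where $\langle\cdot\rangle$ is the mean on $[0,1]$ with weight $(1+T)^{-2S}$. The weight is decreasing and $\ln(1+T)$ is increasing, so $\langle\ln(1+T)\rangle\le\int_0^1\ln(1+T)\,dT=2\ln2-1$. As $\frac1S\ge2$, the derivative is at least $2-2(2\ln2-1)-\ln2=4-5\ln2>0$.

Recall $\Lambda(S)\le\Lambda(\frac12)<0.497$, and write $x=\rho\in(0,1)$.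

**Step 12: the case $0<S\le\frac25$.** Here $\mu_S\ge0$ suffices. We have
$$\kappa_S\le\kappa_{2/5}=2(2^{1/5}-1)\,2^{-2/5}\,2^{\frac25x^2}\le0.2254(1+0.32x^2),$$
since $2(2^{1/5}-1)2^{-2/5}<0.22539$, and by convexity in $x^2$ we have $2^{\frac25x^2}\le1+(2^{2/5}-1)x^2$ with $2^{2/5}<1.32$. So one minus the left side of (19) is at least
$$1-0.2254(1+0.32x^2)(2+x-x^2)-0.497(1-x^2)=0.0522-0.2254x+0.578144x^2-0.072128\,x^3(1-x).$$
As $x(1-x)\le\frac14$, this is at least $0.0522-0.2254x+0.5601x^2$. It is positive, because its discriminant is negative: $0.2254^2<0.0509$ and $4\cdot0.0522\cdot0.5601>0.1169$.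

**Step 13: the case $\frac25\le S\le\frac12$.** Now $\mu_S\ge0$ is not enough for this method: with the constants below and $\mu_S$ replaced by $0$, the left side of (19) at $x=0.2$ is estimated by $0.2451\,(1+0.4143\cdot0.04)\cdot2.16+0.497\cdot0.96>1.01$. So we need a lower bound for $\mu_S$, and this is where the convexity of $1/V$ pays.

First, $V_1$ decreases in $S$, so $V_1\le5(2^{1/5}-1)<0.7435$. Secondly, $\nu\le\frac65$, so $V_0=\int_0^\infty\operatorname{sech}^\nu r\,dr\ge\int_0^\infty\operatorname{sech}^{6/5}r\,dr$. The measure $\frac2\pi\operatorname{sech}r\,dr$ on $(0,\infty)$ is a probability measure. With $\operatorname{sech}r=\cos\theta$ we have $\operatorname{sech}r\,dr=d\theta$, so $\int_0^\infty\operatorname{sech}r\,\ln\cosh r\,dr=-\int_0^{\pi/2}\ln\cos\theta\,d\theta=\frac\pi2\ln2$. Jensen's inequality applied to $\operatorname{sech}^{1/5}r=\exp(-\frac15\ln\cosh r)$ gives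
$$V_0\ge\tfrac\pi2\,2^{-1/5}>1.367 .$$
Hence $\mu_S\ge1-\frac{0.7435}{1.367}\ge0.45$.

Also $\kappa_S\le\kappa_{1/2}=\frac{\ln2}{2\sqrt2}2^{x^2/2}\le0.2451(1+0.4143x^2)\le0.2451+0.101545x^2$. Replacing $\mu_S$ by $0.45$ and multiplying by $1+0.45x$, (19) follows from
$$(1-x^2)(0.7421+0.101545x^2)(1+0.45x)+(0.2451+0.101545x^2)(1+x)<1+0.45x .$$
The first product on the left is
$$0.7421+0.333945x-0.640555x^2-0.28824975x^3-0.101545x^4-0.04569525x^5,$$
and the second is $0.2451+0.2451x+0.101545x^2+0.101545x^3$. Right minus left is therefore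
$$0.0128-0.129045x+0.53901x^2+0.18670475x^3+0.101545x^4+0.04569525x^5 .$$
The last three terms are nonnegative. The quadratic is positive, since $0.129045^2<0.0167<0.0275<4\cdot0.0128\cdot0.53901$. So the whole expression is positive on $[0,1]$.

**Conclusion of Theorem 1.** (19) holds for all $0<S\le\frac12$ and $0<\rho<1$. Hence (9) holds, hence (2) holds: $x_f>\frac12+\frac\sigma4$. By the consequence of Proposition 1, $(x_f,0)$ is the unique fail point, and $|PF|<|PM|$. $\blacksquare$

## Largest angle slightly below a right angle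

We prove Theorem 2(b). By Theorem 1 we may assume the largest angle is $\gamma<\frac\pi2$, so $AB$ is longest and $\frac12<S<\frac12+\varepsilon$ with $\varepsilon$ small.

**Step 1: we are in the standing range.** From $\beta\le\gamma$ we get $\frac12(S+\delta)\le1-S$, i.e. $\delta\le2-3S<1-S$, the last because $S>\frac12$. So Steps 1–5 above apply, since they use only the standing range; so do Steps 8 and 9, once we know (15). In Step 7 the convergence, convexity and continuity of (12) on $[0,S]$ needed only $S<1$. What is new is that $V-R_k=\frac12(1-\sigma)Z_k$ is available only for $\delta<1-S$, and $1-S<S$.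

**Step 2: $R_k(S)=V_1$ by continuation.** For $0<\delta<1-S$,
$$V-R_k=\tfrac12(1-\sigma)\,2^{\nu-1}\,\frac{\Gamma(\frac\nu2+\delta)\,\Gamma(\frac\nu2-\delta)}{\Gamma(\nu)},\qquad \tfrac\nu2=1-S .$$
The left side, with $R_k$ given by (12), is analytic in $\delta$ near $[0,S]$. On the right, the only pole near $[0,S]$ is that of $\Gamma(1-S-\delta)$ at $\delta=1-S$ (the next is at $2-S>S$). There $\sin\pi\delta=\sin\pi S$, so $1-\sigma$ has a zero which cancels the simple pole. So both sides are analytic near $[0,S]$ and agree there. At $\delta=S$ we have $\sigma=1$, while $\Gamma(1-2S)$ is finite because $1-2S\in(-1,0)$. Hence $V(S)-R_k(S)=0$, and (15) and (16) hold for this $S$ too.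

**Step 3: compactness.** So (9) again follows from (19). The functions $\kappa_S(\rho)$, $\mu_S$, $\Lambda(S)$ are continuous in $(S,\rho)$ near $\{\frac12\}\times[0,1]$. The estimates of Step 13 at $S=\frac12$ are valid for all $x\in[0,1]$, endpoints included, so (19) is strict on the compact set $\{\frac12\}\times[0,1]$. Therefore it holds for $S<\frac12+\varepsilon$ and all $\rho\in[0,1]$, with some $\varepsilon>0$. Since $S=1-\gamma/\pi$, any positive $\varepsilon_0<\pi\varepsilon$ works. The fail point is unique and lies on $AB$ as before. $\blacksquare$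

## Nearly isosceles triangles, and acute triangles where the inequality reverses

**Proof of Theorem 2(c).** Fix $S\in(0,\frac23)$. For small $\delta$ the angles $\alpha,\beta$ are close to $\frac{\pi S}2<\frac\pi3$, while $\gamma=\pi(1-S)>\frac\pi3$, so $AB$ is strictly longest and $x_f$ is the fail point.

*Expansion of $R_k$.* From (12), $R_k=\delta r_B+O(\delta^3)$ with $r_B=2\int_0^\infty r(\operatorname{csch}^\nu r-\operatorname{sech}^\nu r)dr$. Dividing (11) by $\delta$ and letting $\delta\to0$ gives $2\int_0^\infty r\operatorname{csch}^\nu r\,dr=\frac\pi{2\sin\pi S}\int_{\mathbb R}\operatorname{sech}^\nu r\,dr$. So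
$$r_B=\frac\pi{2\sin\pi S}\int_{\mathbb R}\operatorname{sech}^\nu r\,dr-2\int_0^\infty r\operatorname{sech}^\nu r\,dr .$$

*Expansion of $\eta_f$.* We have $\int_0^{\eta_f}\operatorname{sech}^\nu r\,e^{-2\delta r}dr=R_k\to0$. The integrand is bounded below on $[0,1]$ uniformly for small $\delta$, so $\eta_f=O(\delta)$. On $[0,\eta_f]$ the integrand is $1+O(\delta^2)$, so $\eta_f=\delta r_B+O(\delta^2)$.

*Expansion of $x_f$.* By the definition of $Q$ and Step 2 above, $Z_f(x_f-\frac12)=A_0-Q(\eta_f)$. Here $A_0=\delta\int_0^\infty r\operatorname{sech}^Sr\,dr+O(\delta^3)$ and $Q(\eta_f)=\eta_f+O(\delta^3)$. So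
$$Z_f\big(x_f-\tfrac12\big)=\delta\Big(\int_0^\infty r\operatorname{sech}^Sr\,dr-r_B\Big)+O(\delta^2).$$
Finally $Z_f\to\int_{\mathbb R}\operatorname{sech}^Sr\,dr$ and $x_F-\frac12=\frac\sigma2\sim\frac{\pi\delta}{2\sin\pi S}$. Dividing and inserting $r_B$ gives $\lambda(S)$. $\blacksquare$

**Proof of Theorem 2(d).** The formula for $\lambda$ is continuous at $S=\frac23$, where $2-2S=S$. With $A_1=\int_0^\infty r\operatorname{sech}^{2/3}r\,dr$ and $Z=\int_{\mathbb R}\operatorname{sech}^{2/3}r\,dr$,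
$$\lambda(\tfrac23)=\frac{\sqrt3}{\pi Z}\cdot3A_1-1=\frac{3\sqrt3}\pi\cdot\frac{A_1}Z-1 .$$
From $2^{2/3}e^{-2r/3}(1-\frac23e^{-2r})\le\operatorname{sech}^{2/3}r\le2^{2/3}e^{-2r/3}$ for $r\ge0$ we get $A_1\le\frac94\,2^{2/3}$ and $Z\ge2\cdot2^{2/3}\big(\frac32-\frac14\big)=\frac52\,2^{2/3}$. So $A_1/Z\le0.9$ and $\lambda(\frac23)\le0.9\cdot\frac{3\sqrt3}\pi-1<0.49<\frac12$. By continuity $\lambda(S)<\frac12$ for some $S<\frac23$ close to $\frac23$. For such an $S$ and small $\delta>0$ the angles satisfy $\alpha<\beta<\gamma<\frac\pi2$, so the triangle is acute and non-isosceles, and $AB$ is strictly longest. By (c), for small $\delta$, $x_f-\frac12<\frac12(x_F-\frac12)=\frac\sigma4$. So the fail point is strictly closer to the midpoint than to the foot. $\blacksquare$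

**Remark (numerical, not used above).** At the right angle, $\lambda(\frac12)\approx0.521$. So the best constant $\lambda$ in $x_f-\frac12\ge\lambda\,(x_F-\frac12)$ over non-acute triangles lies between $\frac12$, by Theorem 1, and about $0.521$, by (c). Its exact value is not determined here. This is also why the estimates above had to be exact to first order in so many places: near $S=\frac12$ and small $\rho$ the claim has only this much room.
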